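# Growth of the derivatives of the Ricci curvature along immortal Kähler–Ricci flows

Conventions for the whole talk. A real $(1,1)$-form $\alpha=\sqrt{-1}\,\alpha_{A\bar B}\,dx^A\wedge d\bar x^B$ has Hermitian components $\alpha(a,\bar b)=\alpha_{A\bar B}a^A\bar b^{B}$, and a Kähler form $\omega$ has metric $g$ with $g(a,\bar b)=\omega(a,\bar b)$ in this notation. Thus $\sqrt{-1}\,\partial\bar\partial\varphi$ has components $\varphi_{A\bar B}$. Numerical factors that come only from conventions for norms are ignored. The letter $C$ denotes constants independent of $t$, which may change from line to line.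

## 1. The flow, the Iitaka fibration, and Kodaira–Spencer classes

**Definition 1 (the fibration).** Let $(X,\omega_0)$ be a compact Kähler manifold whose canonical bundle is semiample, that is, some power $K_X^p$ is globally generated. For $p$ sufficiently divisible the sections of $K_X^p$ define the Iitaka fibration $f:X\to B\subset\mathbb{CP}^M$. It has connected fibres, $K_X^p=f^*\mathcal O_B(1)$, and $B$ (the canonical model) is a normal projective variety of dimension $m=\mathrm{kod}(X)$. We assume $0<m<\dim X$, and write $N=\dim X$, $n=N-m$. Let $S\subset X$ be the preimage of the union of the singular locus of $B$ and the set of singular values of $f$. Then $f:X\setminus S\to B\setminus f(S)$ is a proper holomorphic submersion whose fibres $X_b$ are connected Calabi–Yau manifolds of dimension $n$. Restricting $K_X^p=f^*\mathcal O_B(1)$ to $X_b$, and using $K_{X_b}=K_X|_{X_b}$, we see that $K_{X_b}^p$ is trivial.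

**Example 1.** Let $X=\Sigma\times Y$ with $\Sigma$ a curve of genus at least $2$ and $Y$ a compact Kähler manifold with $K_Y$ trivial. Then $K_X$ is the pullback of $K_\Sigma$, the Iitaka fibration is the projection to $\Sigma$, $m=1$, and $S=\emptyset$.

**Definition 2 (the flow).** The normalized Kähler–Ricci flow is
$$\partial_t\omega(t)=-\mathrm{Ric}(\omega(t))-\omega(t),\qquad \omega(0)=\omega_0 .$$
Under the assumptions of Definition 1 it exists for all $t\in[0,\infty)$ (it is immortal). We write $g=g(t)$ for the metric of $\omega=\omega(t)$, which in the statements below is also denoted $\omega^\bullet(t)$.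

**Example 2.** In Example 1 let $\mathrm{Ric}(\omega_\Sigma)=-\omega_\Sigma$, $\mathrm{Ric}(\omega_Y)=0$ and $\omega_0=a\,\omega_\Sigma+\omega_Y$ with $a>0$. Then
$$\omega(t)=(1+(a-1)e^{-t})\,\omega_\Sigma+e^{-t}\omega_Y .$$
Indeed $\mathrm{Ric}(\omega(t))=-\omega_\Sigma$, and $-\mathrm{Ric}-\omega=-(a-1)e^{-t}\omega_\Sigma-e^{-t}\omega_Y=\partial_t\omega$. The base stays, and the fibre shrinks to size $e^{-t/2}$.

**Definition 3 (rescaling).** Put $\lambda=e^{t/2}$, $\tilde g=e^tg=\lambda^2g$, $\tilde\omega=e^t\omega$, $s=e^t-1$. Since $\partial_t(e^t\omega)=-e^t\mathrm{Ric}$ and $ds=e^tdt$,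
$$\partial_s\tilde\omega=-\mathrm{Ric}.$$
The connection $\nabla$ and the tensor $\mathrm{Ric}$ are the same for $g$ and $\tilde g$. Let $\mathcal R$ be the $g$-self-adjoint endomorphism of $T^{1,0}X$ with $g(\mathcal Ra,\bar b)=\mathrm{Ric}(a,\bar b)$. Counting indices,
$$|\nabla^k\mathrm{Ric}|_{\tilde g}=\lambda^{-k-2}|\nabla^k\mathrm{Ric}|_g,\qquad |\nabla^k\mathcal R|_{\tilde g}=\lambda^{-k}|\nabla^k\mathrm{Ric}|_g. \tag{1}$$

**Example 3.** In Example 2, $\tilde g=(\lambda^2+a-1)g_\Sigma+g_Y$: the fibre now has fixed size and the base becomes huge. The endomorphism $\mathcal R$ is $-(1+(a-1)e^{-t})^{-1}$ on $T\Sigma$ and $0$ on $TY$. Its eigenvalues tend to $-1$ (on the base directions) and are $0$ (on the fibre directions).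

**Definition 4 (Kodaira–Spencer class).** Let $b\in B\setminus f(S)$, $v_0\in T_bB$, and let $v$ be a smooth section of $T^{1,0}X|_{X_b}$ with $df(v)=v_0$. Since $df(v)$ is constant, $df(\bar\partial v)=\bar\partial(df(v))=0$, so $\bar\partial v\in\Omega^{0,1}(X_b,T^{1,0}X_b)$. Two lifts differ by a section of $T^{1,0}X_b$, so the class
$$\kappa_b(v_0)=[\bar\partial v]\in H^1(X_b,TX_b)$$
depends only on $v_0$ (up to a universal sign convention). It is the image of $v_0$ under the connecting map of $0\to TX_b\to TX|_{X_b}\to T_bB\otimes\mathcal O\to0$.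

**Example 4.** For a product, $v=v_0$ is a holomorphic lift, so $\kappa=0$. For the family of elliptic curves $\mathbb C/(\mathbb Z+\tau\mathbb Z)$ over the upper half plane, write $y=x_1+\tau x_2$ with $x_1,x_2$ real, so $x_2=(y-\bar y)/(\tau-\bar\tau)$. The field $v=\partial_\tau+x_2\partial_y$ is well defined on the quotient: the translation $(\tau,y)\mapsto(\tau,y+\tau)$ sends $\partial_\tau$ to $\partial_\tau+\partial_y$ and increases $x_2$ by $1$. Hence
$$\kappa(\partial_\tau)=[\bar\partial x_2\otimes\partial_y]=\Big[\frac{\sqrt{-1}}{2\,\mathrm{Im}\,\tau}\,d\bar y\otimes\partial_y\Big]\ne0,$$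
because this representative is harmonic for the flat metric and nonzero.

**Definition 5 (symmetric parallel forms).** By Yau's theorem there is a unique Ricci-flat Kähler metric $h=h_b$ on $X_b$ in the class $[\omega_0|_{X_b}]$. A form $A\in\Omega^{0,1}(X_b,T^{1,0}X_b)$ is *symmetric* if $h(A(\bar a),\bar b)$ is symmetric in $\bar a,\bar b$. It is *$h$-parallel* if $\nabla^hA=0$.

**Example 5.** On a flat complex torus every form with constant coefficients is parallel. In dimension $1$ the form $d\bar y\otimes\partial_y$ is parallel and symmetric, and it spans the one-dimensional space $H^1(Y,TY)$. In dimension $2$ with $h$ Euclidean, $d\bar y_1\otimes\partial_{y_2}$ is parallel but not symmetric: $h(A(\partial_{\bar y_1}),\partial_{\bar y_2})\neq0$ while $A(\partial_{\bar y_2})=0$.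

**Example 6.** On a K3 surface with a Ricci-flat Kähler metric $h$, every symmetric $h$-parallel form is zero. First, the holonomy is $SU(2)$. It is a connected subgroup of $SU(2)$, since $Y$ is simply connected. If it were proper, it would lie in a maximal torus, $T^{1,0}Y$ would split into two parallel line bundles, and by the de Rham theorem $Y$ would be a product of two compact simply connected Ricci-flat surfaces. Ricci-flat surfaces are flat, and a compact simply connected surface is not flat. Second, $\bar a,\bar b\mapsto h(A(\bar a),\bar b)$ is a parallel section of $\mathrm{Sym}^2(T^{0,1}Y)^*$, which $h$ identifies with $\mathrm{Sym}^2T^{1,0}Y$. So $A$ gives an invariant vector in the $3$-dimensional irreducible representation $\mathrm{Sym}^2\mathbb C^2$ of $SU(2)$, and this vector is $0$.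

One textbook fact will be used often. On a compact Kähler manifold, parallel forms are harmonic, and exact ($d$- or $\bar\partial$-exact) forms are $L^2$-orthogonal to harmonic ones. Orthogonality passes to $C^0$-limits. So *a $C^0$-limit of exact forms has no harmonic part, and if the limit is itself harmonic, it is zero.*

## 2. Is $\nabla^k\mathrm{Ric}$ bounded away from the singular fibres?

The following facts are taken as given. They hold on every $K\Subset X\setminus S$ and for all $t\ge0$.

* (I1) $C^{-1}(f^*\omega_{can}+e^{-t}\omega_0)\le\omega(t)\le C(f^*\omega_{can}+e^{-t}\omega_0)$, where $\omega_{can}$ is a smooth Kähler metric on $B\setminus f(S)$, with metric $g_{can}$ (Fong–Zhang, J. reine angew. Math. 703 (2015); Tosatti–Weinkove–Yang, Amer. J. Math. 140 (2018); Tosatti, KAWA lecture notes, Ann. Fac. Sci. Toulouse 27 (2018)).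
* (I2) $\omega(t)\to f^*\omega_{can}$ in $C^0(K,\omega_0)$ as $t\to\infty$ (Tosatti–Weinkove–Yang, same paper).
* (I3) $|\nabla\mathrm{Ric}|_g\le C$ and $|\nabla^2R|_g\le C$, where $R$ is the scalar curvature.

The bounds (I3) are part of the known results recalled in Wenrui Kong, "Higher-order Ricci estimates along immortal Kähler-Ricci flows", arXiv:2603.24380 (2026), together with a bound for the rough Laplacian of $\mathrm{Ric}$. So one derivative of $\mathrm{Ric}$ is bounded, and certain traces of two or more derivatives are bounded. The question is about the full higher derivatives. That paper is the source of the following conjecture.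

**Conjecture.** Under the assumptions of Definition 1, given $K\Subset X\setminus S$, the quantity $|\nabla^{\omega^\bullet(t),3}\mathrm{Ric}(\omega^\bullet(t))|_{\omega^\bullet(t)}$ is in general not bounded over $K\times[0,+\infty)$. That is, there are $(X,\omega_0)$ satisfying all hypotheses and a compact $K\Subset X\setminus S$ with $\sup_{K\times[0,\infty)}|\nabla^3\mathrm{Ric}|=+\infty$.

The conjecture is true, and already two derivatives suffice. Here are the statements we shall prove.

**Theorem 1 (the conjecture).** Let $d\ge3$ and let $X\subset\mathbb P^1\times\mathbb P^3$ be a general hypersurface of bidegree $(d,4)$, with any Kähler metric $\omega_0$. All hypotheses hold with $m=1$, $n=2$, and there is a fibre $X_{b_0}\subset X\setminus S$ such that for every compact $K\subset X\setminus S$ with $X_{b_0}\subset\mathrm{int}\,K$ and every $k\ge2$,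
$$\liminf_{t\to\infty}e^{-(k-1)t/2}\sup_K|\nabla^k\mathrm{Ric}|_{g(t)}>0 .$$
In particular $\sup_{K\times[0,\infty)}|\nabla^3\mathrm{Ric}|=+\infty$.

**Theorem 2.** Let $X$ be as in Definition 1.

(a) Let $b_0\in B\setminus f(S)$, and suppose that for some $v\in T_{b_0}B$ the class $\kappa_{b_0}(v)$ is not represented by a symmetric $h$-parallel form. Then for all $k\ge2$ and all compact $K\subset X\setminus S$ with $X_{b_0}\subset\mathrm{int}\,K$, $\ \liminf_{t\to\infty}e^{-(k-1)t/2}\sup_K|\nabla^k\mathrm{Ric}|_{g(t)}>0$.

(b) Always, for $k\ge1$, $\delta>0$, $K\Subset X\setminus S$: $\ \sup_K|\nabla^k\mathrm{Ric}|_{g(t)}\le C_{k,\delta,K}\,e^{(\frac{k-1}2+\delta)t}$.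

Hence in case (a), $\lim_{t\to\infty}\frac1t\log\sup_K|\nabla^k\mathrm{Ric}|=\frac{k-1}2$ for every $k\ge2$.

**Theorem 3.** Suppose the fibres over $B\setminus f(S)$ have finite fundamental group. Then the following are equivalent: (i) $f$ is locally holomorphically trivial over $B\setminus f(S)$; (ii) for all $k$, $|\nabla^k\mathrm{Ric}|$ is bounded on $K\times[0,\infty)$ for all $K\Subset X\setminus S$; (iii) the same for one $k\ge2$. If they fail, then for some $b_0$ the growth exponent of $\sup_K|\nabla^k\mathrm{Ric}|$ is exactly $\frac{k-1}2$ for all $k\ge2$ and all compact $K\subset X\setminus S$ with $X_{b_0}\subset\mathrm{int}\,K$.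

We try the simplest cases by hand. In Example 2, $\mathrm{Ric}=-\omega_\Sigma$ is parallel, so $\nabla^k\mathrm{Ric}=0$ for all $k\ge1$. There is nothing to see, and $\kappa=0$ as well. If the fibres are elliptic curves, $\kappa$ may be nonzero (Example 4), but by Example 5 every class has a symmetric parallel representative, so Theorem 2(a) says nothing. The first fibres for which Theorem 2(a) has content are K3 surfaces: by Example 6 its hypothesis is simply $\kappa_{b_0}(v)\ne0$.

## 3. Decay of $\mathrm{Ric}$ in the fibre directions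

From $\mathrm{Ric}=-\sqrt{-1}\,\partial\bar\partial\log\omega^N$ and $\partial_t\log\omega^N=\mathrm{tr}_\omega(\partial_t\omega)=-R-N$ we get
$$\partial_t\mathrm{Ric}=\sqrt{-1}\,\partial\bar\partial R. \tag{2}$$

**Lemma 1.** On $K\Subset X\setminus S$ we have $|\mathrm{Ric}|_g\le C$. If $a,b$ are $(1,0)$-vectors at a point of $K$ of $\omega_0$-length at most $1$, and $\mu\in\{0,1,2\}$ is the number of them that are tangent to the fibre, then $|\mathrm{Ric}(a,\bar b)|\le Ce^{-\mu t/2}$. For fixed smooth $(1,0)$-fields $v,v'$, $\mathrm{Ric}(v,\bar v')\to-\omega_{can}(f_*v,\overline{f_*v'})$ uniformly on $K$.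

*Proof.* The plan is to treat (2) together with the flow as an ODE in $t$ at each point.

**Step 1: size of the data.** By (I1), a vector of $\omega_0$-length $\le1$ has $g$-length at most $C$, and at most $Ce^{-t/2}$ if it is vertical. With (I3), $|g(a,\bar b)|+|\partial\bar\partial R(a,\bar b)|\le Ce^{-\mu t/2}$. Let $y=\mathrm{Ric}(a,\bar b)$. Then $y'=\partial\bar\partial R(a,\bar b)$ and $\partial_tg(a,\bar b)=-g(a,\bar b)-y$.

**Step 2: the case $\mu>0$.** Here $y'$ is integrable, so $y\to y_\infty$ with $|y-y_\infty|\le Ce^{-\mu t/2}$. Since $g(a,\bar b)\to0$, $\partial_tg(a,\bar b)\to-y_\infty$. If $y_\infty\ne0$, $g(a,\bar b)$ would be unbounded. So $y_\infty=0$ and $|y|\le Ce^{-\mu t/2}$.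

**Step 3: the case $\mu=0$.** Put $q=\partial_tg(a,\bar b)=-g(a,\bar b)-y$. Then $q'=-q-\partial\bar\partial R(a,\bar b)$ with bounded last term, so $q$ is bounded. Hence $y=-g(a,\bar b)-q$ and $q'$ are bounded.

**Step 4: the norm of $\mathrm{Ric}$.** Choose an $\omega_0$-unitary frame $e_j$ (orthogonal to the fibre), $w_a$ (tangent to it). By (I1) the frame $(e_j,e^{t/2}w_a)$ is uniformly comparable to a $g$-unitary one. By Steps 2 and 3 the components of $\mathrm{Ric}$ in it are bounded.

**Step 5: the horizontal limit.** Let $u=g(v,\bar v')$. By (I2) $u\to\omega_{can}(f_*v,\overline{f_*v'})$ uniformly, and $|u''|\le C$ by Steps 2 and 3 (for $\mu>0$, $u''=-u'-y'$ is bounded too). For $\epsilon>0$,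
$$|u'(t)|\le\frac{|u(t+\epsilon)-u(t)|}{\epsilon}+\epsilon\sup|u''| ,$$
so $\limsup_{t\to\infty}\sup_K|u'|\le C\epsilon$ for every $\epsilon$. Thus $u'\to0$ uniformly, and $\mathrm{Ric}(v,\bar v')=-u-u'$ has the stated limit. $\square$

## 4. Stretching the base by $e^{t/2}$

Fix $b_0\in B\setminus f(S)$, $Y=X_{b_0}$, and holomorphic coordinates $z$ centred at $b_0$ on a small ball $D$ with $\bar D\subset B\setminus f(S)$. By Ehresmann's theorem there is a smooth trivialization $D\times Y\cong f^{-1}(D)$, compatible with $f$ and equal to the identity on $\{0\}\times Y$. Stretch by $\tilde z=\lambda z$ and view everything on larger and larger parts of $\mathbb C^m\times Y$.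

Since $f$ is holomorphic, the complex structure has a vertical block $J_{yy}(z,y)$, and it sends a $\partial_z$-vector to $J_0\partial_z$ plus a vertical term $c(z,y)$. After stretching, $\partial_{\tilde z}=\lambda^{-1}\partial_z$, so these become $J_{yy}(\tilde z/\lambda,y)$ and $\lambda^{-1}c(\tilde z/\lambda,y)$. Hence the stretched complex structures converge in $C^\infty_{loc}$ to the product structure of $\mathbb C^m\times Y$. In the same way, a fixed smooth $(1,0)$-lift $v_j$ of $\partial_{z_j}$ is $\partial_{z_j}$ plus a smooth vertical term, so $\lambda^{-1}v_j\to\partial_{\tilde z_j}$. Tensors on $T^{1,0}$ are extended to the complexified tangent bundle (by conjugation, where needed), so that convergence makes sense although $J$ moves.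

Near points of $Y$ there are holomorphic charts $(z,y)$ of $X$ with $f=z$. The stretched charts $(\tilde z,y)$ differ from the stretched trivialization by maps of the form $y=F(\tilde z/\lambda,y_{\mathrm{triv}})$, so the two are smoothly uniformly comparable.

**Lemma 2.** In stretched holomorphic charts, on $\{|\tilde z|\le a\}$, $\tilde g$ is uniformly equivalent to the Euclidean metric and bounded in every $C^\nu$, uniformly for $t$ large. The equivalence constant does not depend on $a$. The same holds with the stretching centred at any $b$ near $b_0$, uniformly in $b$.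

*Proof.* Fix $t$, $\lambda=e^{t/2}$, $s=e^t-1$, keep the coordinates stretched by this $\lambda$, and work for $s'\in[s-1,s]$. At the corresponding times $t'$, $e^{t'}/\lambda^2\to1$. All balls and cylinders below have fixed size, and they shrink a little at each use of an interior estimate. Constants depend on $b$ only through the local geometry near $b_0$, which gives the last sentence.

**Step 1: uniform equivalence.** By (I1), $\tilde\omega$ is comparable to $e^{t'}f^*\omega_{can}+\omega_0$. In stretched coordinates the first term is, up to a factor tending to $1$, the form $\omega_{can}$ with $dz$ replaced by $d\tilde z$. In $\omega_0$ the fibre block is unchanged, the mixed terms get a factor $\lambda^{-1}$ and the base block a factor $\lambda^{-2}$. So the sum is comparable to the Euclidean metric.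

**Step 2: control of the volume.** Let $L=\log\det\tilde g_{A\bar B}$, so $|L|\le C$. By Lemma 1 the components $L_{A\bar B}=-\mathrm{Ric}_{A\bar B}$ are bounded. So $L$ has bounded Laplacian and is bounded in spatial $C^{1,\alpha}$ for every $\alpha<1$.

**Step 3: bounded local potentials.** On each time slice we want $\tilde\omega=\sqrt{-1}\,\partial\bar\partial u$ on balls with $|u|\le C$. The Poincaré homotopy formula gives $\tilde\omega=d\theta$ with $\theta$ real and bounded. Since $\tilde\omega$ has type $(1,1)$, $\bar\partial\theta^{0,1}=0$. Hörmander's $L^2$ theorem on the ball gives $v$ with $\bar\partial v=\theta^{0,1}$ and bounded $L^2$ norm. Then $\tilde\omega=\partial\bar\partial v+\bar\partial\partial\bar v=\sqrt{-1}\,\partial\bar\partial u$ with $u=2\,\mathrm{Im}\,v$. As $\Delta u$ is bounded by Step 1 and $u$ is bounded in $L^2$, interior elliptic estimates bound $|u|$ on a smaller ball.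

**Step 4: the first Hölder bound.** Now $\log\det u_{A\bar B}=L$ is bounded in $C^\alpha$, and $u_{A\bar B}$ is bounded above and below. The complex Evans–Krylov estimate (Y. Wang, Math. Res. Lett. 19 (2012); Tosatti–Wang–Weinkove–Yang, Calc. Var. 54 (2015)) bounds $u$ in $C^{2,\alpha}$ on a smaller ball, after decreasing $\alpha\in(0,1)$. Differentiating once,
$$\tilde g^{A\bar B}(\partial u)_{A\bar B}=\partial L, \tag{3}$$
with coefficients and right side in $C^\alpha$. Schauder estimates bound $\partial u$ in $C^{2,\alpha}$, so $\tilde g$ is bounded in spatial $C^{1,\alpha}$. Since $\partial_s\tilde g=-\mathrm{Ric}$ is bounded, $\tilde g$ is bounded in parabolic $C^{\alpha,\alpha/2}$.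

**Step 5: bootstrap.** Suppose the spatial derivatives of $\tilde g$ up to order $\nu$ are bounded in $C^{\alpha,\alpha/2}$; this holds for $\nu=0$. Taking the trace of $\partial_s\tilde g_{A\bar B}=L_{A\bar B}$,
$$\partial_sL=\tilde g^{A\bar B}L_{A\bar B}.$$
Apply $D^\gamma$ with $|\gamma|\le\nu$. The function $D^\gamma L$ solves the same equation, up to a right side made of $D^{\gamma'}\tilde g^{-1}*D^{\gamma''}\partial\bar\partial L$ with $|\gamma''|<|\gamma|$. By induction on $|\gamma|$ and interior parabolic Schauder estimates, the spatial derivatives of $L$ up to order $\nu+2$ are bounded in $C^{\alpha,\alpha/2}$. On time slices, (3) has coefficients and right side in $C^{\nu,\alpha}$, so $\partial u\in C^{\nu+2,\alpha}$ and $\tilde g\in C^{\nu+1,\alpha}$ in space. It remains to get Hölder regularity in time of $D^{\nu+1}\tilde g$. As $\partial_sD^\nu\tilde g=D^\nu(L_{A\bar B})$ is bounded, $w=D^\nu\tilde g(s_1)-D^\nu\tilde g(s_2)$ satisfies $|w|\le C|s_1-s_2|$ and has bounded spatial $C^{1,\alpha}$ norm. Then $|Dw|\le C(\eta^{-1}\sup|w|+\eta^\alpha)$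 for small $\eta$. Taking $\eta$ a small constant times $|s_1-s_2|^{1/(1+\alpha)}$ gives $|Dw|\le C|s_1-s_2|^{\alpha/(1+\alpha)}$, and $\frac\alpha{1+\alpha}\ge\frac\alpha2$. So the hypothesis holds with $\nu+1$. Iterate on shrinking cylinders. $\square$

The next lemma says that mixed components of $\partial\bar\partial\varphi$ are nearly $\bar\partial$-exact on the fibre.

**Lemma 3.** Let $\varphi\in C^\infty(f^{-1}(D),\mathbb R)$ and let $v$ be a smooth $(1,0)$-field along $Y$ with $df(v)=\partial_{z_j}$. Then $\eta(\bar w):=\varphi_{A\bar B}v^A\bar w^{B}$ on $T^{0,1}Y$ satisfies $\eta=\bar\partial_Y(v\varphi)-(\partial_Y\varphi)\circ(\bar\partial v)$. If $|\sqrt{-1}\,\partial\bar\partial\varphi|_Y|_{\omega_0}\le M$, then $|\eta-\bar\partial_Y(v\varphi)|\le CM$.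

*Proof.* In a chart, $\bar w(v^A\varphi_A)=\bar w(v^A)\varphi_A+v^A\bar w^{B}\varphi_{A\bar B}$. As in Definition 4, $\bar\partial v$ takes values in $T^{1,0}Y$, so only $\partial_Y\varphi$ enters in the first term on the right. Elliptic estimates on the compact $Y$, applied to $\varphi|_Y$ minus its mean, give $|\partial_Y\varphi|\le C\sup|\Delta_Y\varphi|\le CM$. $\square$

We need potentials for $\tilde\omega$ and $\mathrm{Ric}$ over $D$. For $D$ small, $K_X^p=f^*\mathcal O_B(1)$ has a nowhere zero section $\sigma$ on $f^{-1}(D)$. So $\mathrm{Ric}=-\sqrt{-1}\,\partial\bar\partial\psi$ with $\psi=\log(\omega^N/|\sigma|^{2/p})$, a function. Since $\partial_t(e^t\omega)=-e^t\mathrm{Ric}$,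
$$\tilde\omega=\omega_0+\sqrt{-1}\,\partial\bar\partial\int_0^te^\tau\psi\,d\tau\quad\text{on }f^{-1}(D). \tag{4}$$
Put $\rho=e^t\mathrm{Ric}$. Then $\tilde g(\mathcal Ra,\bar b)=\rho(a,\bar b)$ and $\rho=\sqrt{-1}\,\partial\bar\partial(-e^t\psi)$ as a form. By (I1) and Lemma 1 with $\mu=2$, $\tilde\omega|_Y$ and $\rho|_Y$ are bounded.

**Lemma 4.** As $t\to\infty$, in the stretched trivialization, $\tilde g\to g_\infty=g_{can}(b_0)\oplus h$ in $C^\infty_{loc}(\mathbb C^m\times Y)$, $\rho\to-g_{can}(b_0)$ (pulled back from $\mathbb C^m$) in $C^0_{loc}$, and $\mathcal R\to-\mathrm{pr}_H$ in $C^0_{loc}$, where $\mathrm{pr}_H$ is the projection onto $H=\langle\partial_{\tilde z_j}\rangle$ along $TY$.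

*Proof.* It suffices to identify every subsequential limit.

**Step 1: a limit metric with constant base block.** By Lemma 2, subsequences of $\tilde g$ converge in $C^\infty_{loc}$ to a Kähler metric $g_\infty$ on $\mathbb C^m\times Y$, uniformly equivalent to a product metric. By (I2), $g_\infty(\partial_{\tilde z_j},\partial_{\bar{\tilde z}_k})=\lim\tilde g(\lambda^{-1}v_j,\lambda^{-1}\bar v_k)=\lim g(v_j,\bar v_k)=g_{can,j\bar k}(b_0)$, a constant.

**Step 2: independence of $\tilde z$.** Let $y_a$ be local holomorphic coordinates on $Y$, and $G_{j\bar b}=g_\infty(\partial_{\tilde z_j},\partial_{\bar y_b})$. The Kähler condition gives $\partial_{\bar{\tilde z}_k}G_{j\bar b}=\partial_{\bar y_b}g_{\infty,j\bar k}=0$. So $G_{j\bar b}$ is bounded and entire in $\tilde z$, hence independent of $\tilde z$. Next, $\partial_{\tilde z_j}g_{\infty,a\bar b}=\partial_{y_a}G_{j\bar b}$ is independent of $\tilde z$, and similarly for the $\bar{\tilde z}$-derivatives. So $g_{\infty,a\bar b}$ is real-affine in $\tilde z$ and bounded, hence independent of $\tilde z$.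 Going back, $\partial_{y_a}G_{j\bar b}=0$, that is $\partial_YG_j=0$ for the $(0,1)$-form $G_j=G_{j\bar b}\,d\bar y_b$. The Kähler condition also gives $\partial_{\bar y_c}G_{j\bar b}=\partial_{\bar y_b}G_{j\bar c}$, that is $\bar\partial_YG_j=0$.

**Step 3: the mixed terms vanish.** Apply Lemma 3 with $\varphi=\int_0^te^\tau\psi\,d\tau$, for which $\sqrt{-1}\,\partial\bar\partial\varphi|_Y=(\tilde\omega-\omega_0)|_Y$ is bounded. Together with (4), $\lambda^{-1}\tilde g(v_j,\cdot)|_{T^{0,1}Y}=\bar\partial_Y(\lambda^{-1}v_j\varphi)+O(\lambda^{-1})$. The left side tends to $G_j$ uniformly on $Y$. So $G_j$ is a $C^0$-limit of $\bar\partial$-exact forms and has no harmonic part. Being $\bar\partial$-closed, it is $\bar\partial$-exact: $G_j=\bar\partial\phi_j$ on $Y$. From $\partial_YG_j=0$ we get $\partial\bar\partial\phi_j=0$, so $\phi_j$ is constant and $G_j=0$.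

**Step 4: the fibre metric.** Now $g_\infty=g_{can}(b_0)\oplus h'$ with $h'$ a Kähler metric on $Y$. As $|\mathrm{Ric}|_{\tilde g}=\lambda^{-2}|\mathrm{Ric}|_g\le C\lambda^{-2}$, $g_\infty$ and hence $h'$ is Ricci-flat. By (4), $[\tilde\omega|_Y]=[\omega_0|_Y]$, so $h'$ lies in this class and $h'=h$ by uniqueness.

**Step 5: the rescaled Ricci form.** We have $|\rho|_{\tilde g}=|\mathrm{Ric}|_g\le C$ and $|\nabla\rho|_{\tilde g}=\lambda^{-1}|\nabla\mathrm{Ric}|_g\le C\lambda^{-1}$ by (I3). By Arzelà–Ascoli a subsequence converges in $C^0_{loc}$ to some $\rho_\infty$ with $\nabla^{g_\infty}\rho_\infty=0$ in the sense of distributions. This equation expresses the first derivatives of $\rho_\infty$ smoothly through $\rho_\infty$, so $\rho_\infty$ is smooth and parallel. It remains to find it on $\{0\}\times Y$. By Lemma 1, $\rho_\infty(\partial_{\tilde z_j},\partial_{\bar{\tilde z}_k})=\lim\mathrm{Ric}(v_j,\bar v_k)=-g_{can,j\bar k}(b_0)$. The form $\rho_\infty|_{\{0\}\times Y}$ is $h$-parallel, hence harmonic, and a limit of exact forms, hence $0$. The $(0,1)$-form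 $\rho_\infty(\partial_{\tilde z_j},\cdot)|_Y$ is $h$-parallel, hence harmonic. By Lemma 3 with $\varphi=-e^t\psi$ (for which $\sqrt{-1}\,\partial\bar\partial\varphi|_Y=\rho|_Y$ is bounded), multiplied by $\lambda^{-1}$, it is a $C^0$-limit of $\bar\partial$-exact forms, hence $0$. So $\rho_\infty=-g_{can}(b_0)$ along $Y$, and everywhere since both sides are parallel. The claim on $\mathcal R$ follows from $\tilde g(\mathcal Ra,\bar b)=\rho(a,\bar b)$. $\square$

For Theorem 3 we also need moving centres in the product case.

**Lemma 5.** Suppose $f^{-1}(D)=D\times Y$ holomorphically, with $f$ the projection. Let $b_i\to b_\infty\in D$ and $t_i\to\infty$. Then $\tilde g(t_i)$, stretched by $\lambda_i$ around $b_i$, converges in $C^\infty_{loc}(\mathbb C^m\times Y)$ to $g_{can}(b_\infty)\oplus h$, where $h$ is the same metric on $Y$ for all $b\in D$.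

*Proof.* The classes $[\omega_0|_{\{b\}\times Y}]\in H^2(Y)$ do not depend on $b$, so neither does $h_b$. Now repeat Steps 1 to 4 above. Lemma 2 is uniform in the centre. The complex structure is exactly the product one, and we may take $v_j=\partial_{z_j}$. Step 1 gives the constant base block $g_{can}(b_\infty)$ by (I2) and continuity of $\omega_{can}$. Step 2 is unchanged. In Step 3 we apply Lemma 3 on $\{b_i\}\times Y$; as $\bar\partial v_j=0$ there, $\lambda_i^{-1}\tilde g(v_j,\cdot)=\bar\partial_Y(\cdot)+O(\lambda_i^{-1})$, the error coming only from $\omega_0$. Step 4 is unchanged. $\square$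

## 5. The product limit carries no trace of $\kappa$

It is tempting to use Lemma 4 directly: rescale, pass to the smooth limit $g_\infty$, and read off a nonzero derivative of curvature there. This fails at an exact place. The limit is $g_{can}(b_0)\oplus h$ on the product $\mathbb C^m\times Y$, whatever $\kappa_{b_0}$ is, and it is Ricci-flat. All we learn is $|\nabla^k\mathrm{Ric}|_{\tilde g}\to0$, that is $|\nabla^k\mathrm{Ric}|_g=o(\lambda^{k+2})$ by (1), an upper bound. Replacing $\mathrm{Ric}$ by its normalization $\mathcal R$ does not help: its limit $-\mathrm{pr}_H$ is parallel, again whatever $\kappa_{b_0}$ is. A nontrivial family and a product look the same to leading order, because stretching multiplies the term $c(z,y)$ of the complex structure by $\lambda^{-1}$.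

So one must look at the next order, the tensor $\lambda\nabla\mathcal R$. By (1) and (I3) it has $\tilde g$-norm $|\nabla\mathrm{Ric}|_g\le C$. Two observations make it useful.

First, $\mathcal R$ has $m$ eigenvalues near $-1$ and $n$ near $0$. Its $(-1)$-eigenbundle is close to $H$, so it contains a canonical smooth lift $\xi$ of $\partial_{z_j}$. By Definition 4, $\bar\partial\xi$ represents $\kappa_{b_0}(\partial_{z_j})$. On the other hand, $\bar\partial$ is the $(0,1)$ part of $\nabla$, so $\bar\partial\xi$ is governed by the derivative of the spectral projection, hence by $\lambda\nabla\mathcal R$. The Kodaira–Spencer class, which is invisible in the limit of $\mathcal R$, is visible in $\lambda\nabla\mathcal R$.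

Second, a bound on $\lambda\nabla\mathcal R$ alone gives no convergence. But if $\nabla^k\mathrm{Ric}$ were smaller than $\lambda^{k-1}$, interpolation would force $\nabla(\lambda\nabla\mathcal R)\to0$, so the limit would exist and be parallel. Then $\kappa_{b_0}(\partial_{z_j})$ would have a parallel representative, and closedness of the Ricci form makes it symmetric. That is what the hypothesis of Theorem 2(a) excludes.

## 6. Interpolation along geodesics and the upper bound

For $\varphi:[0,\ell]\to\mathbb R^{M'}$ smooth and $q\ge1$,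
$$|\varphi'(0)|\le C_q\big(\ell^{-1}\sup|\varphi|+\ell^{q-1}\sup|\varphi^{(q)}|\big). \tag{5}$$
For $q=1$ this is trivial. For $q\ge2$ let $P$ be the Taylor polynomial of $\varphi$ at $0$ of degree less than $q$. Then $\sup|P|\le\sup|\varphi|+\ell^q\sup|\varphi^{(q)}|$. All norms on polynomials of bounded degree on $[0,1]$ are equivalent, so after scaling $|\varphi'(0)|=|P'(0)|\le C_q\ell^{-1}\sup_{[0,\ell]}|P|$.

Apply (5) to the components of a tensor $\mathsf X$ in a parallel frame along unit-speed $\tilde g$-geodesics. At each point,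
$$|\nabla\mathsf X|\le C_q\big(\ell^{-1}\sup|\mathsf X|+\ell^{q-1}\sup|\nabla^q\mathsf X|\big), \tag{6}$$
with norms in $\tilde g$ and suprema over the $\tilde g$-ball of radius $\ell$. By (I1), $|dz|_{\tilde g}\le C\lambda^{-1}$ over $D$, so the ball about $x$ stays over $\{|z-z(x)|\le C\ell\lambda^{-1}\}$ as long as this set lies in $D$; the geodesics exist because $f$ is proper.

**Proof of Theorem 2(b).** We may take $K=f^{-1}(f(K))$ and cover it by finitely many sets $f^{-1}$ of small balls. For bounded $t$ there is nothing to prove. By Lemma 2, $|\nabla^l\mathrm{Ric}|_{\tilde g}\le C_l$ on a compact neighbourhood of $K$ for all $l$. By (I3) and (1), $|\nabla\mathrm{Ric}|_{\tilde g}\le C\lambda^{-3}$ there.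

We gain one derivative at a time. Suppose $\mathsf X=\nabla^j\mathrm{Ric}$, $j\ge1$, satisfies $|\mathsf X|_{\tilde g}\le C\lambda^{-3+\delta'}$ with $0\le\delta'<3$. Take $\ell=\lambda^{-(3-\delta')/q}\le1$ in (6). Both terms on the right are bounded by a constant times the same power:
$$\ell^{-1}\lambda^{-3+\delta'}=\lambda^{-3+\delta'+(3-\delta')/q},\qquad \ell^{q-1}=\lambda^{-(3-\delta')(q-1)/q}=\lambda^{-3+\delta'+(3-\delta')/q}.$$
So $|\nabla^{j+1}\mathrm{Ric}|_{\tilde g}\le C\lambda^{-3+\delta'+(3-\delta')/q}$ on a slightly smaller set. The loss $(3-\delta')/q$ is as small as we like for $q$ large. After $k-1$ steps, $|\nabla^k\mathrm{Ric}|_{\tilde g}\le C_{k,\delta}\lambda^{-3+2\delta}$, so by (1)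
$$|\nabla^k\mathrm{Ric}|_g\le C_{k,\delta}\lambda^{k-1+2\delta}=C_{k,\delta}e^{(\frac{k-1}2+\delta)t}.\qquad\square$$

## 7. The $(-1)$-eigenbundle of $\mathrm{Ric}$ and the lower bound

**Proof of Theorem 2(a).** Suppose that the conclusion fails for some $k\ge2$ and some $K$ with $Y=X_{b_0}\subset\mathrm{int}\,K$. Then there are $t_i\to\infty$ with
$$\epsilon_i:=\lambda_i^{-(k-1)}\sup_K|\nabla^k\mathrm{Ric}|_{g(t_i)}\to0,\qquad\lambda_i=e^{t_i/2}.$$
We write $\tilde g_i$, $\mathcal R_i$ for the objects at time $t_i$, and show that *every* class $\kappa_{b_0}(v)$ is represented by a symmetric $h$-parallel form. This contradicts the hypothesis.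

**Step 1: a parallel limit of $\lambda\nabla\mathcal R$.** The purpose is to get compactness at the order where $\kappa$ lives. Let $\mathsf X_i=\lambda_i\nabla\mathcal R_i$. By (1) and (I3), $|\mathsf X_i|_{\tilde g_i}=|\nabla\mathrm{Ric}|_g\le C$ over $D$, and $|\nabla^{k-1}\mathsf X_i|_{\tilde g_i}=\lambda_i^{1-k}|\nabla^k\mathrm{Ric}|_g\le\epsilon_i$ on $K$. Since $f$ is proper, $K$ contains $f^{-1}$ of a neighbourhood of $b_0$. So for fixed $a,\ell$ and $i$ large, the $\tilde g_i$-balls of radius $\ell$ about points with $|\tilde z|\le a$ lie in $K$. By (6) with $q=k-1$,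
$$\sup_{|\tilde z|\le a}|\nabla\mathsf X_i|_{\tilde g_i}\le C\ell^{-1}+C\ell^{k-2}\epsilon_i .$$
Let $i\to\infty$, then $\ell\to\infty$: $\nabla\mathsf X_i\to0$ locally uniformly. By Lemma 4 the metrics $\tilde g_i$ converge smoothly, so Arzelà–Ascoli gives, along a subsequence, $\mathsf X_i\to\mathsf X_\infty$ in $C^0_{loc}(\mathbb C^m\times Y)$ with $\nabla^{g_\infty}\mathsf X_\infty=0$.

**Step 2: the spectral projection.** We now transfer this to the eigenbundle near $-1$. By Lemma 4, for $i$ large and $|\tilde z|\le1$, $\mathcal R_i$ has $m$ eigenvalues within $\frac14$ of $-1$ and $n$ within $\frac14$ of $0$. Let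
$$\Pi_i=\frac1{2\pi\sqrt{-1}}\oint_{|\zeta+1|=1/2}(\zeta-\mathcal R_i)^{-1}d\zeta .$$
Differentiating the resolvent,
$$\nabla\Pi_i=\frac1{2\pi\sqrt{-1}}\oint(\zeta-\mathcal R_i)^{-1}(\nabla\mathcal R_i)(\zeta-\mathcal R_i)^{-1}d\zeta .$$
So $\Pi_i\to\mathrm{pr}_H$ in $C^0$, $|\nabla\Pi_i|_{\tilde g_i}\le C\lambda_i^{-1}$, and
$$\Psi_i:=\lambda_i\nabla\Pi_i\to\Psi_\infty:=\frac1{2\pi\sqrt{-1}}\oint(\zeta+\mathrm{pr}_H)^{-1}\mathsf X_\infty(\zeta+\mathrm{pr}_H)^{-1}d\zeta\quad\text{in }C^0 .$$
Since $\mathrm{pr}_H$ and $\mathsf X_\infty$ are $g_\infty$-parallel, so is $\Psi_\infty$. The operator $(\zeta+\mathrm{pr}_H)^{-1}$ is $\zeta^{-1}$ on $TY$ and $(\zeta+1)^{-1}$ on $H$. The residue of $\frac1{\zeta(\zeta+1)}$ at $-1$ is $-1$, so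
$$\mathrm{pr}_{TY}\Psi_\infty\mathrm{pr}_H=-\mathrm{pr}_{TY}\mathsf X_\infty\mathrm{pr}_H. \tag{7}$$

**Step 3: Kodaira–Spencer representatives from the eigenbundle.** Here we express $\kappa$ through $\Psi_i$. Along $Y$ let $\xi_{j,i}$ be the section of $\mathrm{im}\,\Pi_i\subset T^{1,0}X$ with $df(\xi_{j,i})=\partial_{z_j}$. Since $\mathrm{im}\,\Pi_i\to H$ it exists and is unique for $i$ large, and $\tilde\xi_{j,i}:=\lambda_i^{-1}\xi_{j,i}\to\partial_{\tilde z_j}$ uniformly on $Y$. By Definition 4,
$$A_{j,i}:=\bar\partial\xi_{j,i}|_Y\in\Omega^{0,1}(Y,T^{1,0}Y),\qquad[A_{j,i}]=\kappa_{b_0}(\partial_{z_j})$$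
up to sign. Since $g$ is Kähler, $\nabla^{0,1}=\bar\partial$ on $T^{1,0}X$, so $\nabla_{\bar a}\xi_{j,i}=A_{j,i}(\bar a)$ for $\bar a\in T^{0,1}Y$. Differentiating $(1-\Pi_i)\xi_{j,i}=0$ along $Y$,
$$(1-\Pi_i)A_{j,i}(\bar a)=(\nabla_{\bar a}\Pi_i)\xi_{j,i}=\Psi_i(\bar a)\tilde\xi_{j,i}. \tag{8}$$
The factor $\lambda_i^{-1}$ in $\nabla\Pi_i$ and the factor $\lambda_i$ in $\xi_{j,i}$ cancel. The right side of (8) is bounded. As $A_{j,i}(\bar a)\in TY$ and $\Pi_i|_{TY}\to0$, we have $|\Pi_iA_{j,i}|\le\frac12|A_{j,i}|$ for $i$ large, so $|A_{j,i}|\le C$. Then $\Pi_iA_{j,i}\to0$, and (8) gives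
$$A_{j,i}\to A_j:=\Psi_\infty(\cdot)\,\partial_{\tilde z_j}\quad\text{uniformly on }Y,\text{ with values in }TY.$$

**Step 4: $A_j$ is parallel, symmetric, and represents $\kappa_{b_0}(\partial_{z_j})$.** Parallel: $\Psi_\infty$ and $\partial_{\tilde z_j}$ are $g_\infty$-parallel and $\{0\}\times Y$ is a factor, so $A_j$ is $h$-parallel. In particular $\bar\partial A_j=0$.

The class: for $\bar\partial$-closed $\eta\in\Omega^{n,n-1}(Y,T^*Y)$ the pairing $\int_YA_{j,i}\wedge\eta$ depends only on $[A_{j,i}]=\kappa_{b_0}(\partial_{z_j})$, and it converges to $\int_YA_j\wedge\eta$. By Serre duality $[A_j]=\kappa_{b_0}(\partial_{z_j})$, up to the same sign.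

Symmetry: by (7), $h(A_j(\bar a),\bar b)=-g_\infty(\mathsf X_\infty(\bar a)\partial_{\tilde z_j},\bar b)$ for $\bar a,\bar b\in T^{0,1}Y$. Before the limit,
$$\tilde g_i\big((\nabla_{\bar a}\mathcal R_i)c,\bar b\big)=e^{t_i}(\nabla_{\bar a}\mathrm{Ric})(c,\bar b),$$
which is symmetric in $\bar a,\bar b$ because the Ricci form is closed. Multiply by $\lambda_i$ and pass to the limit.

By linearity in $v$, every $\kappa_{b_0}(v)$ is represented by a symmetric $h$-parallel form. This is the contradiction. The last claim of Theorem 2, on the limit of $\frac1t\log$, follows from (a) and (b) with $\delta\to0$. $\square$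

## 8. Families of quartic surfaces over $\mathbb P^1$

**Proof of Theorem 1.**

**Step 1: what "general" means.** We fix open conditions and check that they can be met. Write
$$F=\sum_{i=0}^du_0^{d-i}u_1^iF_i(x),\qquad X=\{F=0\}\subset\mathbb P^1\times\mathbb P^3,$$
with $F_i$ quartic forms in $x_0,\dots,x_3$. We require that $X$ is smooth, that $\{F_0=0\}\subset\mathbb P^3$ is smooth, and that the $17$ quartics $x_j\partial_iF_0$ $(0\le i,j\le3)$ and $F_1$ are linearly independent. Each condition is Zariski open on the vector space of all $F$. The first is nonempty by Bertini, the second clearly. For the third take $F_0=\sum x_i^4$ and $F_1=x_0x_1x_2x_3$: up to scalars the vectors are the $16$ distinct monomials $x_jx_i^3$ and the monomial $x_0x_1x_2x_3$. So a general $F$ satisfies all three. Since $\mathcal O(d,4)$ is ample, $X$ is connected.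

**Step 2: the hypotheses hold.** By adjunction $K_X=\mathcal O(-2+d,-4+4)|_X=\mathrm{pr}_1^*\mathcal O(d-2)|_X$, which is semiample since $d\ge3$. The fibres of $f=\mathrm{pr}_1|_X$ are zero sets of quartic forms in $\mathbb P^3$, hence nonempty and connected, so $f_*\mathcal O_X=\mathcal O_{\mathbb P^1}$ by Stein factorization. Therefore $H^0(K_X^p)=H^0(\mathbb P^1,\mathcal O(p(d-2)))$, and the Iitaka fibration is $f:X\to B=\mathbb P^1$. So $m=1<3=\dim X$ and $n=2$. The smooth fibres are smooth quartics, that is, K3 surfaces.

**Step 3: the Kodaira–Spencer class at $b_0=[1:0]$ is not zero.** The fibre $Y=\{F_0=0\}$ is smooth, so $b_0\notin f(S)$. With $z=u_1/u_0$ the family is $F_0+zF_1+\dots=0$. A smooth lift of $\partial_z$ along $Y$ is $\partial_z+\theta$ with $\theta$ a smooth section of $T\mathbb P^3|_Y$ whose image in the normal bundle $N_Y=\mathcal O_Y(4)$ is $-F_1|_Y$. So $\kappa_{b_0}(\partial_z)=[\bar\partial\theta]$ is, up to sign, the image of $F_1|_Y$ under the connecting map $H^0(N_Y)\to H^1(TY)$ of $0\to TY\to T\mathbb P^3|_Y\to N_Y\to0$.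 The kernel of this map is the image of $H^0(T\mathbb P^3|_Y)$. By the Euler sequence $0\to\mathcal O_Y\to\mathcal O_Y(1)^4\to T\mathbb P^3|_Y\to0$ and $H^1(\mathcal O_Y)=0$, the space $H^0(T\mathbb P^3|_Y)$ consists of restrictions of linear fields $\sum\ell_i\partial_i$ (linear forms on $Y$ extend to $\mathbb P^3$, since $H^1(\mathcal O_{\mathbb P^3}(-3))=0$). Hence the kernel is $\{\sum\ell_i\partial_iF_0|_Y\}$.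

Suppose $\kappa_{b_0}(\partial_z)=0$. Then $F_1-\sum\ell_i\partial_iF_0$ vanishes on $Y$ for some linear forms $\ell_i$, so it lies in $\mathbb CF_0$. By Euler's identity $F_0=\frac14\sum x_i\partial_iF_0$. So $F_1\in\mathrm{span}(x_j\partial_iF_0)$, against Step 1.

**Step 4: conclusion.** By Example 6 the only symmetric $h$-parallel form on $Y$ is $0$, whatever $\omega_0$ is. As $\kappa_{b_0}(\partial_z)\ne0$, the hypothesis of Theorem 2(a) holds, and Theorem 2(a) is the assertion. For $k=3$ it gives $\sup_K|\nabla^3\mathrm{Ric}|\ge ce^t$ for $t$ large, with $c>0$. So the conjecture is true. $\square$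

## 9. Fibres with finite fundamental group: bounded derivatives force local triviality

We begin the proof of Theorem 3. The implication (ii)$\Rightarrow$(iii) is trivial. This section proves (iii)$\Rightarrow$(i) and the last sentence of the theorem.

**Step 1: symmetric parallel forms vanish.** The universal cover of $(X_b,h)$ is compact, simply connected and Ricci-flat Kähler. By the theorems of de Rham and Berger it is a product of factors with holonomy $SU(n_i)$, $n_i\ge3$, or $Sp(r_j)$ (including $SU(2)=Sp(1)$). There is no flat factor, since the cover is compact and simply connected. Let $V=\bigoplus V_i$ be the corresponding decomposition of the holonomy representation. Then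
$$\mathrm{Sym}^2V=\bigoplus_i\mathrm{Sym}^2V_i\ \oplus\ \bigoplus_{i<j}V_i\otimes V_j .$$
For $SU(n)$, $\mathrm{Sym}^2$ of the standard representation is a nontrivial irreducible representation. For $Sp(r)$ it is the complexified adjoint representation. Neither has nonzero invariants. The invariants of $V_i\otimes V_j$ are contained in $V_i^{G_i}\otimes V_j^{G_j}=0$, where $G_i$ is the holonomy group of the $i$-th factor. So $\mathrm{Sym}^2V$ has no nonzero invariants, and neither does its conjugate dual. A symmetric $h$-parallel form on $X_b$ lifts to the cover and gives such an invariant, as in Example 6; so it is zero.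

**Step 2: growth if $\kappa\not\equiv0$.** If $\kappa_{b_0}(v)\ne0$ for some $b_0,v$, then by Step 1 it has no symmetric parallel representative. Theorem 2 gives growth exponent exactly $\frac{k-1}2$ for all $k\ge2$ and all compact $K\subset X\setminus S$ with $X_{b_0}\subset\mathrm{int}\,K$. In particular (iii) fails.

**Step 3: $\kappa\equiv0$ implies (i).** We use the Kodaira–Spencer theorem (Kodaira, *Complex Manifolds and Deformation of Complex Structures*, Ch. 4): if $\kappa\equiv0$ and $h^1(X_b,TX_b)$ is locally constant, the family is locally trivial. So we must show that $h^1(X_b,TX_b)$ is locally constant. Over a ball $D$ the universal cover of $f^{-1}(D)$ is a family of compact simply connected Kähler manifolds $\tilde X_b$ with a fibrewise free action of a finite group $\Gamma$. Since $K_{X_b}^p$ is trivial, $K_{\tilde X_b}$ is torsion on a simply connected manifold, hence trivial. Therefore $T\cong\Omega^{n-1}\otimes K^{-1}$ and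
$$H^1(X_b,T)=H^1(\tilde X_b,T)^\Gamma\cong\big(H^1(\tilde X_b,\Omega^{n-1})\otimes H^0(\tilde X_b,K)^*\big)^\Gamma .$$
The spaces $H^{p,q}(\tilde X_b)$ form $C^\infty$ vector bundles over $D$ on which $\Gamma$ acts. The dimension of the invariants is an average of traces over $\Gamma$. It is continuous in $b$ and an integer, hence constant on $D$.

By Steps 2 and 3, (iii) implies $\kappa\equiv0$, which implies (i). If the conditions fail, (i) fails by Section 10 (which proves (i)$\Rightarrow$(ii)), so $\kappa\not\equiv0$ by Step 3, and Step 2 gives the last sentence of Theorem 3.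

## 10. Locally trivial fibrations: all derivatives are bounded

We prove (i)$\Rightarrow$(ii). The aim is to show that over a ball the flow is exponentially close, in $\lambda$, to a product of a flow on the base and $e^{-t}h$. Let $f^{-1}(D)=D\times Y$ holomorphically, $D=\{|z|<4r\}$, $\bar D\subset B\setminus f(S)$. By Lemma 5 all fibres carry the same $h$. Let $\omega_h$ be its Kähler form, pulled back to $D\times Y$.

**Step 1: a scalar potential.** The form $\omega_0-\omega_h$ is closed and restricts to an exact form on $Y$, so it is $d$-exact on $D\times Y$: $\omega_0-\omega_h=d\theta$ with $\theta$ real. Also $H^1(D\times Y,\mathcal O)=0$, because $D$ is Stein and $b_1(Y)=0$. So $\theta^{0,1}=\bar\partial v$, and $\omega_0-\omega_h=\sqrt{-1}\,\partial\bar\partial u_0$ with $u_0=2\,\mathrm{Im}\,v$. Let $\omega_E$ be the Euclidean form on $D$. Since $\omega_E^m\wedge\omega_h^n$ has zero Ricci form, $\partial_s\tilde\omega=-\mathrm{Ric}$ becomes $\tilde\omega=\omega_h+\sqrt{-1}\,\partial\bar\partial P$ with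
$$\partial_sP=\log\frac{\tilde\omega^N}{\binom Nm\omega_E^m\wedge\omega_h^n},\qquad P|_{s=0}=u_0 .$$
Write $P=\phi+\Phi$, where $\phi(z,s)$ is the fibre average of $P$ with respect to $\omega_h^n$ and $\Phi$ has zero fibre average. Put $\omega_B=\sqrt{-1}\,\partial\bar\partial\phi$, a form on $D$ with Hermitian matrix $g_B$. Then $\tilde\omega=\omega_B+\omega_h+\sqrt{-1}\,\partial\bar\partial\Phi$.

**Step 2: $\Phi$ is small at the stretched scale.** In stretched coordinates, $D_{\tilde z}^\beta\Phi$ has zero fibre average, and since $\phi$ is constant on fibres,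
$$\sqrt{-1}\,\partial_Y\bar\partial_YD_{\tilde z}^\beta\Phi=D_{\tilde z}^\beta\big(\tilde\omega|_{\{z\}\times Y}-\omega_h\big).$$
The right side tends to $0$ in every $C^\nu$, uniformly for $|z|\le3r$: otherwise there would be $t_i\to\infty$ and $b_i\to b_\infty$ contradicting Lemma 5. By elliptic estimates on $Y$, $\Phi\to0$ in every $C^\nu$ in stretched coordinates. Then $\omega_B=\tilde\omega-\omega_h-\sqrt{-1}\,\partial\bar\partial\Phi$ shows, again with Lemma 5, that near each $z$ at unit stretched scale $\omega_B$ is $C^\nu$-close to the constant metric $g_{can}(z)$. In particular $\omega_B>0$ for $t$ large.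

**Step 3: separate equations for $\phi$ and $\Phi$.** Let $W=(g_B\oplus h)^{-1}\partial\bar\partial\Phi$. Since $(\omega_B+\omega_h)^N=\binom Nm\omega_B^m\wedge\omega_h^n$,
$$\partial_s(\phi+\Phi)=\log\frac{\omega_B^m}{\omega_E^m}+\Delta_B\Phi+\Delta_h\Phi+Q,\qquad Q=\log\det(1+W)-\mathrm{tr}\,W ,$$
where $\Delta_B\Phi=g_B^{j\bar k}\Phi_{j\bar k}$ and $\Delta_h\Phi=h^{a\bar b}\Phi_{a\bar b}$. Moreover
$$Q=\int_0^1\mathrm{tr}\big[((1+\theta W)^{-1}-1)W\big]d\theta=q^{A\bar B}\Phi_{A\bar B},\qquad q=\int_0^1\Big[(g_B\oplus h+\theta\,\partial\bar\partial\Phi)^{-1}-(g_B\oplus h)^{-1}\Big]d\theta .$$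
The tensor $q$ is Hermitian, and by Step 2 it and its first derivatives are as small as we like in stretched coordinates. $\Delta_B\Phi$ has zero fibre average because $g_B$ depends only on $z$ and $\omega_h^n$ does not depend on $z$; $\Delta_h\Phi$ has zero fibre average by the divergence theorem on $Y$. Taking fibre averages,
$$\partial_s\Phi=\Delta_B\Phi+\Delta_h\Phi+Q-\mathrm{avg}(Q),\qquad\partial_s\phi=\log\frac{\omega_B^m}{\omega_E^m}+\mathrm{avg}(Q). \tag{9}$$

**Step 4: a weighted energy inequality.** The zero fibre average and the Poincaré inequality on $Y$ make $\Phi$ decay in $s$. The weight localizes this. Fix $t_0$ large, $\lambda=e^{t_0/2}$, $s_0=e^{t_0}-1$, $|z_0|\le2r$, $\tilde z=\lambda z$, $\tilde z_0=\lambda z_0$, and let $s\in[s_0-\lambda^2/2,s_0]$, so $e^t\in[\lambda^2/2,\lambda^2]$. Up to constant factors Steps 2 and 3 hold in these coordinates on $|z|\le3r$, with smallness $\epsilon$, where $\epsilon\to0$ as $t_0\to\infty$. Let $d\mu=dV_{\tilde z}\wedge\omega_h^n$, and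
$$e=\exp\big(-\delta\sqrt{1+|\tilde z-\tilde z_0|^2}\big),\quad w=\chi^2e,\quad E(s)=\tfrac12\int\Phi^2w\,d\mu ,$$
where $\chi=\chi(|z-z_0|/r)$ is a cutoff equal to $1$ for $|z-z_0|\le r/2$ and $0$ for $|z-z_0|\ge r$. Then $|\nabla w|\le\delta w+2\chi|\nabla\chi|e$, and $e\le e^{-\delta r\lambda/2}$ on $\mathrm{supp}\,\nabla\chi$. The support of $w$ has $d\mu$-volume at most $C\lambda^{2m}$, and $\Phi$ and its derivatives are bounded. So every term containing $\nabla\chi$ contributes at most $C\lambda^{2m}e^{-\delta r\lambda/2}$. Let $\gamma>0$ be the Poincaré constant: $\int_Y|\partial_Yu|^2\ge\gamma\int_Yu^2$ for $u$ of zero average. The four contributions to $E'=\int\Phi\,\partial_s\Phi\,w\,d\mu$ are as follows.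

* $\int\Phi\,\mathrm{avg}(Q)\,w\,d\mu=0$, since $w$ and $\mathrm{avg}(Q)$ are constant on fibres and $\Phi$ has zero average.
* $\int\Phi\,\Delta_h\Phi\,w\,d\mu=-\int|\partial_Y\Phi|^2w\,d\mu\le-\frac12\int|\partial_Y\Phi|^2w\,d\mu-\frac\gamma2\int\Phi^2w\,d\mu$.
* $\int\Phi\,\Delta_B\Phi\,w\,d\mu=-\int g_B^{j\bar k}\Phi_j\Phi_{\bar k}w\,d\mu-\int\Phi\,\Phi_{\bar k}\,\partial_j(g_B^{j\bar k}w)\,d\mu$. As the $\tilde z$-derivatives of $g_B^{-1}$ are at most $C\epsilon$, this is at most $-c_0\int|\partial_{\tilde z}\Phi|^2w\,d\mu+C(\epsilon+\delta)\int|\Phi||\partial_{\tilde z}\Phi|w\,d\mu+C\lambda^{2m}e^{-\delta r\lambda/2}$.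
* $\int\Phi\,Q\,w\,d\mu=-\int q^{A\bar B}\Phi_A\Phi_{\bar B}w\,d\mu-\int\Phi\,\Phi_{\bar B}\nabla_A(q^{A\bar B}w)\,d\mu$, with $\nabla$ the connection of the product of the Euclidean metric and $h$. This is at most $C\epsilon\int(|\partial\Phi|^2+\Phi^2)w\,d\mu+C\lambda^{2m}e^{-\delta r\lambda/2}$.

Since $\int\Phi^2w\,d\mu=2E$, the second contribution contains $-\gamma E$. By the Cauchy inequality $C(\epsilon+\delta)|\Phi||\partial_{\tilde z}\Phi|\le\frac{c_0}4|\partial_{\tilde z}\Phi|^2+C(\epsilon+\delta)^2\Phi^2$, and for small $\epsilon$ the terms with $|\partial\Phi|^2$ are absorbed by the negative ones. Choosing first $\delta$ small, then $\epsilon$ small (that is, $t_0$ large),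
$$E'\le-\frac\gamma2E+C\lambda^{2m}e^{-\delta r\lambda/2}.$$

**Step 5: exponential decay of $\Phi$.** We integrate this inequality. At the initial time $E\le C$, since $\int e\,d\mu\le C_\delta$. The interval has length $\lambda^2/2$, so $E(s_0)\le Ce^{-\gamma\lambda^2/4}+C\lambda^{2m}e^{-\delta r\lambda/2}\le Ce^{-c\lambda}$ for some $c>0$. On $|\tilde z-\tilde z_0|\le1$ the weight is bounded below, so $\Phi$ is $O(e^{-c\lambda/2})$ in $L^2$ there. Interpolating between this and the $C^\nu$ bounds of Step 2 gives exponential smallness in every stretched $C^\nu$. Passing to unstretched coordinates costs only powers of $\lambda$. Since $z_0$ and $t_0$ are arbitrary,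
$$\|\Phi(t)\|_{C^\nu(\{|z|\le2r\}\times Y)}\le C_\nu e^{-c_\nu\lambda}\quad\text{in fixed coordinates, for every }\nu,\ \lambda=e^{t/2}. \tag{10}$$
Since inverse metrics and derivatives of $g_B$ cost only powers of $\lambda$, the same holds for $Q$ and $\mathrm{avg}(Q)$.

We also need the time derivative of $\mathrm{avg}(Q)$. By (9), $\partial_s\Phi$ is $O(e^{-c_\nu\lambda})$ in every spatial $C^\nu$, and $\partial_s\omega_B=\sqrt{-1}\,\partial\bar\partial\,\partial_s\phi$ is bounded by powers of $\lambda$. As $Q$ is a smooth function of $(g_B,h,\partial\bar\partial\Phi)$ vanishing to second order at $\partial\bar\partial\Phi=0$, every term of $\partial_sQ$ contains a factor $\partial\bar\partial\Phi$. With $\partial_t=e^t\partial_s$, the spatial $C^\nu$ norms of $\partial_t\mathrm{avg}(Q)$ are also $O(e^{-c_\nu\lambda})$, with a smaller $c_\nu>0$.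

**Step 6: the metric on the base is bounded in every $C^\nu$.** Let $\beta(t)=e^{-t}\omega_B$. By Step 2 it is uniformly equivalent to $\omega_E$ on $|z|\le2r$ for $t$ large. Let $L=\log\det\beta$. By (9),
$$\partial_t\beta=-\beta+\sqrt{-1}\,\partial\bar\partial L+\sqrt{-1}\,\partial\bar\partial\,\mathrm{avg}(Q),\qquad\partial_tL=\Delta_\beta L-m+\Delta_\beta\,\mathrm{avg}(Q). \tag{11}$$
Since $\mathrm{Ric}(\omega)=-\sqrt{-1}\,\partial\bar\partial\big(\log\frac{\omega_B^m}{\omega_E^m}+\Delta_B\Phi+\Delta_h\Phi+Q\big)$, (10) gives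
$$\partial_j\partial_{\bar k}L=-\mathrm{Ric}(\omega)(\partial_j,\bar\partial_k)+O(e^{-c\lambda}),$$
which is bounded by Lemma 1. Now run the proof of Lemma 2 on unit cylinders $\{|z|\le2r\}\times[t-1,t]$, in the fixed coordinates $z$. The function $L$ is bounded with bounded complex Hessian, so it is bounded in spatial $C^{1,\alpha}$. Local potentials $u$ of $\beta$, Evans–Krylov and Schauder on time slices bound $\beta$ in spatial $C^{1,\alpha}$, and $\partial_t\beta$ is bounded by (11), so $\beta$ is bounded in $C^{\alpha,\alpha/2}$. For the bootstrap, suppose that the spatial derivatives of $\beta$ up to order $\nu$ are bounded in $C^{\alpha,\alpha/2}$. Then so are those of the forcing term $-m+\beta^{j\bar k}\partial_j\partial_{\bar k}\mathrm{avg}(Q)$, because $\mathrm{avg}(Q)$ and $\partial_t\mathrm{avg}(Q)$ are bounded in every spatial $C^{\nu'}$ by Step 5. Parabolic Schauder estimates for the second equation in (11) bound the spatial derivatives of $L$ up to order $\nu+2$ in $C^{\alpha,\alpha/2}$. The slice equation $\beta^{j\bar k}(\partial u)_{j\bar k}=\partial L$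 bounds $\beta$ in spatial $C^{\nu+1,\alpha}$. Finally $\partial_tD^\nu\beta$ is bounded by (11), and the interpolation in time from Lemma 2 applies as written there. Hence $\beta(t)$ is bounded in $C^\nu(\{|z|\le r\})$ for all $\nu$, uniformly for $t$ large.

**Step 7: comparison with the product metric.** On $\{|z|\le r\}\times Y$ let $\hat g=\beta(t)\oplus e^{-t}h$. Since $\omega=e^{-t}\tilde\omega=\beta+e^{-t}\omega_h+e^{-t}\sqrt{-1}\,\partial\bar\partial\Phi$, (10) gives $g=\hat g+O(e^{-c_\nu\lambda})$ in every fixed $C^\nu$. Moreover $\hat g$ is bounded in every $C^\nu$, and $|g^{-1}|,|\hat g^{-1}|\le C\lambda^2$. The components of $\nabla^k\mathrm{Ric}$ are polynomials in the inverse metric and the derivatives of the metric, and the $g$-norm costs a further power of $\lambda$. So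
$$\big|\nabla^k\mathrm{Ric}(g)-\hat\nabla^k\mathrm{Ric}(\hat g)\big|_g=O(\lambda^{C_k}e^{-c_k\lambda})\to0,$$
and the $g$- and $\hat g$-norms are uniformly comparable. As $\hat g$ is a product and $h$ is Ricci-flat,
$$|\hat\nabla^k\mathrm{Ric}(\hat g)|_{\hat g}=|\nabla^{\beta,k}\mathrm{Ric}(\beta)|_\beta\le C_k$$
by Step 6. Hence $|\nabla^k\mathrm{Ric}|_g$ is bounded over $\{|z|\le r\}$ for $t$ large, and trivially for bounded $t$. Any compact $K\subset X\setminus S$ is covered by finitely many sets $f^{-1}(\{|z|\le r\})$ of this kind. This is (ii), and Theorem 3 is proved. $\square$
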